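# Minimal Li–Yorke sensitive systems are Li–Yorke chaotic

## 1. Many scrambled pairs near every point: a guess and its tests

In Sections 1 and 2 a *dynamical system* is a pair $(X,T)$, where $(X,d)$ is a nonempty compact metric space and $T:X\to X$ is a continuous surjection. It is *minimal* if every orbit $\{T^n(x):n\ge 0\}$ is dense in $X$.

**Definition (scrambled sets, Li–Yorke chaos).** A set $S\subseteq X$ is *scrambled* if any two distinct points $x,y\in S$ satisfy
$$\liminf_{n\to\infty} d(T^n(x),T^n(y))=0\qquad\text{and}\qquad \limsup_{n\to\infty} d(T^n(x),T^n(y))>0 .$$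
The system is *Li–Yorke chaotic* if it has an uncountable scrambled set.

**Definition (Li–Yorke sensitivity, in the sense of Akin and Kolyada).** The system is *Li–Yorke sensitive* if there is $\varepsilon>0$ such that for every $x\in X$ and every neighborhood $U$ of $x$ there is $y\in U$ with
$$\liminf_{n\to\infty} d(T^n(x),T^n(y))=0\qquad\text{and}\qquad \limsup_{n\to\infty} d(T^n(x),T^n(y))>\varepsilon .$$

Sensitivity supplies scrambled *pairs*, one at every point and at every scale. Chaos asks for a large *set* all of whose pairs are scrambled. We ask whether the first implies the second when the system is minimal.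

The answer that one would first guess is **yes**. The pairs are everywhere, the separation $\varepsilon$ is uniform, in a minimal system every orbit visits every place, and Baire category arguments are good at turning abundant pairs into uncountable sets. Let us test the guess.

**Test 1 (isometries).** Let $T(x)=x+\alpha$ on the circle $\mathbb R/\mathbb Z$ with $\alpha$ irrational. Then $d(T^nx,T^ny)=d(x,y)$ for all $n$, so there is no scrambled pair and the system is not sensitive. A finite minimal system is not sensitive either: take $U=\{x\}$. The guess survives vacuously.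

**Test 2 (a Sturmian shift).** Let $\alpha\in(0,1)$ be irrational, and let $P_1=[1-\alpha,1]$ and $P_0=[0,1-\alpha]$ be viewed as closed arcs of the circle $\mathbb R/\mathbb Z$, with common endpoints $0$ and $-\alpha$. Call $\theta$ *regular* if $\theta\notin\{m\alpha:m\in\mathbb Z\}$. For regular $\theta$ no $\theta+n\alpha$ is an endpoint, so there is exactly one $x^\theta\in\{0,1\}^{\mathbb Z}$ with $\theta+n\alpha\in P_{x^\theta_n}$ for all $n$. Let $X$ be the closure of $\{x^\theta:\theta\text{ regular}\}$ and let $T$ be the left shift.

Every $x\in X$ has a $\theta$ with $\theta+n\alpha\in P_{x_n}$ for all $n$ (take limits). This $\theta$ is unique. Indeed, let $\theta\ne\theta'$. The arc $P_1+(\theta'-\theta)$ is a different arc of the same length, so its interior meets $\operatorname{int}P_0$. Hence the set of $t\in\operatorname{int}P_1$ with $t+\theta'-\theta\in\operatorname{int}P_0$ is open and nonempty, and it contains some $\theta+n\alpha$. Then $\theta$ forces $x_n=1$ and $\theta'$ forces $x_n=0$. So $\pi(x)=\theta$ defines a map. It has a closed graph, hence is continuous, and it carries the shift to the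 rotation by $\alpha$.

Over a regular $\theta$ there is one point. Over $\theta=m\alpha$, only the coordinates $-m-1$ and $-m$ are ambiguous, because there $\theta+n\alpha$ equals $-\alpha$ and $0$. Limits from regular $\theta_k$ on the right give $(1,0)$ at these coordinates, and limits from the left give $(0,1)$. So there are two points, which differ in exactly two adjacent coordinates. The system is minimal: a nonempty closed set $M$ with $TM=M$ projects onto the circle, hence contains all $x^\theta$ with $\theta$ regular, hence equals $X$. (By Section 3 this is the same as density of all forward orbits.)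

If $\liminf d(T^nx,T^ny)=0$, then $\pi(x)=\pi(y)$, since the rotation is an isometry. But then $x,y$ differ in at most two coordinates and $d(T^nx,T^ny)\to0$. So no scrambled pair exists and the system is not sensitive. Note also that the points $x^\theta$ with $\theta$ regular form a residual set, and that none of them has $\liminf=0$ with any point but itself.

**Test 3 (transitive square).** Let $X$ be minimal with more than one point. Suppose that for all nonempty open $U,V\subseteq X\times X$ and all $N$ there is $n\ge N$ with $(T\times T)^{n}U\cap V\ne\emptyset$. By Baire the set $G$ of pairs whose forward orbit visits every nonempty open subset of $X^2$ at arbitrarily large times is a dense $G_\delta$ in $X^2$. All pairs in $G$ have $\liminf=0$ and $\limsup\ge\operatorname{diam}X>0$. In particular $G$ misses the diagonal, so $X$ has no isolated point $x$ (otherwise $(x,x)$ would be an isolated point of $X^2$, hence in $G$). Now the following theorem gives chaos at once.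

**Theorem M** (Mycielski 1964). *If $K$ is a nonempty perfect compact metric space and $G\subseteq K^2$ is residual, there is a Cantor set $S\subseteq K$ with $(a,b)\in G$ for all distinct $a,b\in S$.*

**Test 4 (a product).** Let $X=X_1\times\mathbb R/\mathbb Z$ with $X_1$ as in Test 3 and an irrational rotation in the second factor. Pairs with different second coordinates are never scrambled, so in $X^2$ the scrambled pairs lie in a closed nowhere dense set. The category argument in $X^2$ finds nothing. But in each fiber $X_1\times\{s\}$ Test 3 works, and the system is chaotic.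

So far the guess holds. One warning: it fails without minimality. Jana Hantáková, "Li-Yorke sensitivity does not imply Li-Yorke chaos", arXiv:1711.10763 (2017), has a non-transitive (hence non-minimal) skew product on a closed subset of $\mathbb S\times\mathbb H$ ($\mathbb S$ the circle, $\mathbb H$ the Hilbert cube) that is Li–Yorke sensitive but has only at most countable scrambled sets. The problem for minimal systems is the one that she poses, and the guess is right there. The reason we gave for it is not sufficient.

## 2. From pairs to sets: where category stops, and a theorem on distal points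

**Definition.** Call $(x,y)$ *proximal* if $\liminf_{n\to+\infty}d(T^nx,T^ny)=0$. Call $x$ a *distal point* if $(x,y)$ is proximal only for $y=x$. For $\delta>0$, a set $S\subseteq X$ is *$\delta$-scrambled* if all distinct $x,y\in S$ are proximal with $\limsup_n d(T^nx,T^ny)\ge\delta$.

In Test 2 the points over regular $\theta$ are distal and the others are not. In Test 1 all points are distal.

*The direct attempt.* Fix $x$ and use sensitivity to find $y_1,y_2,\ldots\to x$ with every $(x,y_i)$ scrambled. We now need $(y_i,y_j)$ to be proximal, and nothing gives this: sensitivity yields a star around $x$, and chaos wants a complete graph. In terms of category: the set of proximal pairs with $\limsup\ge\varepsilon$ is a $G_\delta$, and sensitivity says that its closure contains the diagonal. Theorem M needs it to be dense in $K\times K$ for some perfect $K$, hence also in products $V_1\times V_2$ of disjoint open sets of $K$. For $K=X$ this is false in Test 4, and the hypothesis does not offer another $K$.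

Here is what will be proved.

**Theorem 1.** *Every minimal Li–Yorke sensitive system is Li–Yorke chaotic.*

**Theorem 2.** *Let $(X,T)$ be minimal ($T$ a continuous surjection). If $X$ contains no Cantor set that is $\delta$-scrambled for some $\delta>0$, then the distal points of $X$ are dense; if moreover $T$ is a homeomorphism, they are residual.*

*Theorem 2 implies Theorem 1.* In a Li–Yorke sensitive system every $x$ has a $y$ with $(x,y)$ proximal and $\limsup_nd(T^nx,T^ny)>\varepsilon$. Then $y\neq x$, so $x$ is not distal. There are no distal points at all, so by Theorem 2 there is a $\delta$-scrambled Cantor set for some $\delta>0$. It is an uncountable scrambled set. $\square$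

Only the absence of distal points is used: every minimal system in which each point has a proximal partner other than itself contains a $\delta$-scrambled Cantor set for some $\delta>0$.

*The plan.* Test 4 says: work in the fibers of a factor map $\pi:W\to Y$ and study $R_\pi=\{(w,w'):\pi w=\pi w'\}$. If $R_\pi$ is topologically transitive, one hopes to run Test 3 inside a fiber. If not, one hopes to find a nonconstant continuous invariant function on $R_\pi$ and, from it, a factor $Y_1$ between $W$ and $Y$ whose fibers over $Y$ carry an invariant metric. Such a $Y_1$ has as many distal points as $Y$. Replace $Y$ by $Y_1$, start at the one-point system, and continue until nothing is left to add. If no scrambled Cantor set ever appears, $W$ itself is reached, and it has many distal points.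

The plan breaks at "not transitive, hence an isometric factor". Test 2 shows it, with $W=X$ and $Y$ the circle. Let $(x,x')$ be the pair over $\theta=0$. A pair in $R_\pi$ that differs at both coordinates $-1$ and $0$ lies over $m\alpha$ with $\{-m-1,-m\}=\{-1,0\}$, so over $0$. Hence $(x,x')$ and $(x',x)$ are isolated points of $R_\pi$. They lie on different orbits, so $R_\pi$ is not transitive. A factor $Y_1\to Y$ with an invariant metric on its fibers cannot exist between $X$ and $Y$ unless it is injective: if one fiber had two points, all would (Section 9), but over regular $\theta$ there is only one point. What is wrong with this $R_\pi$ is that its points of minimal orbit closure are exactly the diagonal, since off-diagonal pairs are asymptotic to it. They are not dense.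

There are two repairs. One may replace $Y$ and $W$ by almost one-to-one extensions to make $\pi$ *open* (Section 6). In Section 7, the absence of scrambled Cantor sets, once $\pi$ is open, forces the minimal points of $R_\pi$ to be dense. This second repair is the heart of the proof. Then the dichotomy holds (Sections 8 and 9).

## 3. Ultrafilters acting on systems

From here on, except in Section 4, "system" means a nonempty compact metrizable space with a homeomorphism $T$, and *minimal* means: no proper nonempty closed $A$ with $TA=A$. This is equivalent to density of all forward orbits. Indeed, the set $\omega(x)$ of limits of $T^{n_j}x$ with $n_j\to+\infty$ is nonempty and closed, and $T\omega(x)=\omega(x)$. So in a minimal system $\omega(x)$ is everything, and forward orbits visit every nonempty open set at arbitrarily large times. Conversely, a nonempty closed $A$ with $TA=A$ contains a forward orbit. The same holds for backward orbits. "Invariant" means $TA=A$. Factor maps are continuous equivariant surjections. The space $2^X$ of nonempty closed subsets carries the Hausdorff topology, and $T$ acts on it by $A\mapsto TA$.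 "Residual" means: containing a countable intersection of dense open sets.

**Definition (the action of $\beta\mathbb Z$).** $\beta\mathbb Z$ is the compact space of ultrafilters on $\mathbb Z$. For $n\in\mathbb Z$ let $np$ be the translate of $p$ by $n$, and put $pq=\lim_{n\to p}nq$. Then $p\mapsto pq$ is continuous for every $q$, and $p\mapsto np$ is a homeomorphism for $n\in\mathbb Z$. On any compact Hausdorff space with a homeomorphism $T$ put $px=\lim_{n\to p}T^nx$.

Then $p\mapsto px$ is continuous and $(pq)x=\lim_{n\to p}T^n(qx)=p(qx)$. Factor maps commute with the action. The orbit closure of $x$ is $\beta\mathbb Z\,x$, so closed invariant sets are $\beta\mathbb Z$-invariant. Put $\mathbb N^*=\beta\mathbb N\setminus\mathbb N$. It is closed and invariant under translation by every $n\in\mathbb Z$, so it is a closed left ideal of $\beta\mathbb Z$.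

We use these standard facts of Ellis' theory.

* **(S1)** Every nonempty closed left ideal contains a minimal left ideal; minimal left ideals are closed. Every nonempty closed subsemigroup contains an idempotent. If $I$ is a minimal left ideal and $q\in I$, then $\beta\mathbb Z q=Iq=I$.
* **(S2)** Let $J(I)$ be the set of idempotents of $I$. For $p\in I$ and $v\in J(I)$ we have $pv=p$: write $p=qv$, so $pv=qvv=p$. In particular $vu=v$ for $u,v\in J(I)$.
* **(S3)** For $v\in J(I)$, $vI$ is a group with identity $v$. By (S2) $v$ is a two-sided identity of $vI$. For $p\in vI$ choose $r\in I$ with $rp=v$; then $(vr)p=v$. So left inverses exist.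
* **(S4)** Each $p\in I$ satisfies $vp=p$ for some $v\in J(I)$: the set $\{r\in I:rp=p\}$ is nonempty since $Ip=I$, and it is a closed semigroup.
* **(S5)** If $A$ is minimal and $a\in A$, then $Ia=A$, since $Ia$ is closed, invariant and nonempty. Also $va=a$ for some $v\in J(I)$, since $\{p\in I:pa=a\}$ is a nonempty closed semigroup. Conversely, if $va=a$ with $v\in J(I)$, then $\beta\mathbb Z a=\beta\mathbb Z va=Ia$ and every $b=pa$ with $p\in I$ has $\beta\mathbb Z b=\beta\mathbb Z pa=Ia$. So the orbit closure of $a$ is minimal.

Points with minimal orbit closure are called *minimal points*. Let $J^+$ be the set of idempotents in minimal left ideals of $\beta\mathbb Z$ contained in $\mathbb N^*$.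

**Lemma 3.** (a) *In a system, $(x,x')$ is proximal iff $qx=qx'$ for some $q\in\mathbb N^*$.* (b) *In a minimal system, $x$ is distal iff $vx=x$ for all $v\in J^+$.* (c) *Factor maps of minimal systems send distal points to distal points.*

*Proof.* (a) If $qx=qx'$, then for every $\varepsilon>0$ the set $\{n:d(T^nx,T^nx')<\varepsilon\}$ belongs to $q$, so it contains infinitely many positive $n$. Conversely, if $d(T^{n_j}x,T^{n_j}x')\to0$ with $n_j$ increasing, let $q\in\mathbb N^*$ contain $\{n_j\}$.

(b) Let $v\in J^+$. Then $v(vx)=vx$, so $(x,vx)$ is proximal by (a), and $vx=x$ if $x$ is distal. Conversely let $vx=x$ for all $v\in J^+$, and let $(x,x')$ be proximal. By (a), $\{p\in\mathbb N^*:px=px'\}$ is nonempty. It is a closed left ideal, so it contains a minimal left ideal $I'$. By (S5) choose $v\in J(I')$ with $vx'=x'$. Then $x'=vx'=vx=x$.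

(c) $v\varphi(x)=\varphi(vx)=\varphi(x)$. $\square$

**Definition (circle operation).** For $A\in2^X$, $p\circ A=\lim_{n\to p}T^nA$ denotes the action of $p$ on the point $A$ of $2^X$. For nonempty non-closed $A$ put $p\circ A:=p\circ\overline A$.

We have $p\circ(q\circ A)=(pq)\circ A$, $p\circ A\supseteq pA:=\{pa:a\in A\}$, and $A\subseteq A'$ implies $p\circ A\subseteq p\circ A'$. The inclusion $pA\subseteq p\circ A$ can be strict: on the one-point compactification $\mathbb Z\cup\{\infty\}$ with $T(n)=n+1$ and $T(\infty)=\infty$, take $A=\mathbb Z$ and $p\in\mathbb N^*$. Then $pA=\{\infty\}$, while $p\circ A=\mathbb Z\cup\{\infty\}$.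

**Definition (isometric extension, transitivity).** A factor map $\pi:W\to Y$ is *isometric* if there is a continuous $T$-invariant $\rho:R_\pi\to[0,\infty)$ restricting to a metric on each fiber. A system is *topologically transitive* if for nonempty open $U,V$ there is $n\in\mathbb Z$ with $T^nU\cap V\neq\emptyset$.

For example, $T(y,s)=(y+\alpha,s+y)$ on the torus is an isometric extension of the rotation $y\mapsto y+\alpha$: take $\rho((y,s),(y,s'))$ to be the circle distance of $s$ and $s'$. If $\pi$ is isometric and $a\ne a'$ lie in one fiber, the orbit closure $\beta\mathbb Z(a,a')$ misses the diagonal, since $\rho=\rho(a,a')>0$ on it.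

**Theorem E** (Ellis 1957). *A group with a compact Hausdorff topology for which multiplication is separately continuous is a topological group.*

**Fact C.** *Let $\pi:W\to Y$ be a continuous surjection of compact metric spaces. The map $y\mapsto\pi^{-1}(y)\in2^W$ is upper semicontinuous, and its continuity points form a residual set. It is continuous everywhere iff $\pi$ is open, i.e. iff whenever $y_j\to\pi(w)$ there are $w_j\in\pi^{-1}(y_j)$ with $w_j\to w$. If $\pi$ is open, so is $R_\pi\to Y$, $(w,w')\mapsto\pi(w)$.*

*Proof.* Upper semicontinuity holds because limits of points $w_j\in\pi^{-1}(y_j)$ with $y_j\to y$ lie in $\pi^{-1}(y)$. Continuity at $y$ therefore means lower semicontinuity: for each $w\in\pi^{-1}(y)$ and open $V\ni w$, the fibers near $y$ meet $V$. Let $y$ lie outside the boundaries of the closed sets $\pi(\overline U)$, with $U$ in a countable base of $W$. Given $w\in V$ as above, choose a basic $U$ with $w\in U\subseteq\overline U\subseteq V$; then $y$ is interior to $\pi(\overline U)$, so fibers near $y$ meet $V$. Boundaries of closed sets are nowhere dense, so residually many $y$ qualify. Lower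 semicontinuity everywhere says exactly that each $\pi(V)$ is a neighborhood of each of its points, i.e. that $\pi$ is open. For the last claim lift both coordinates. $\square$

If $\pi$ is a factor map, the set of continuity points is invariant, since $\pi^{-1}(Ty)=T\pi^{-1}(y)$.

## 4. Passing to the natural extension

This section reduces Theorem 2 to homeomorphisms. Let $(X,T)$ be minimal with $T$ a continuous surjection. Put
$$\hat X=\{(x_i)_{i\ge0}:Tx_{i+1}=x_i\},\quad \hat T(x_0,x_1,\dots)=(Tx_0,x_0,x_1,\dots),\quad \hat d(\hat x,\hat y)=\sum_i2^{-i-1}d(x_i,y_i).$$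

**Lemma 4.** *$(\hat X,\hat T)$ is minimal and $\hat T$ is a homeomorphism. A $\delta$-scrambled Cantor set in $\hat X$ projects under $\hat x\mapsto x_0$ injectively onto a $\delta$-scrambled Cantor set in $X$. If $\hat x$ is distal, so is $x_0$.*

*Proof.* $\hat T$ is a homeomorphism with inverse the left shift. As $T$ is onto, each coordinate projection $\hat X\to X$ is onto. Coordinate $k$ determines coordinates $0,\dots,k$ continuously, so the sets $\{\hat y:y_k\in V\}$ ($k\ge0$, $V$ open) form a base. Coordinate $k$ of $\hat T^n\hat x$ is $T^nx_k$, and the orbit of $x_k$ is dense, so every forward $\hat T$-orbit is dense.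

For $n\ge i$, coordinate $i$ of $\hat T^n\hat x$ is $T^{n-i}x_0$. We draw two conclusions.

First, $(x_0,y_0)$ is proximal iff $(\hat x,\hat y)$ is. "If" is clear. Let $d(T^{n_j}x_0,T^{n_j}y_0)\to0$ with $n_j\to\infty$, and fix $k$. At time $n_j+k$ the coordinates $i\le k$ are $T^{k-i}(T^{n_j}x_0)$ and $T^{k-i}(T^{n_j}y_0)$, which get close as $j\to\infty$ by uniform continuity. The remaining coordinates contribute at most $2^{-k-1}\operatorname{diam}X$. Now let $k\to\infty$.

Second, $\limsup_n\hat d(\hat T^n\hat x,\hat T^n\hat y)\le\limsup_nd(T^nx_0,T^ny_0)$: each coordinate distance has $\limsup$ equal to the right side, the coordinate distances are bounded by $\operatorname{diam}X$, and the weights $2^{-i-1}$ sum to $1$.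

If $\hat S$ is a $\delta$-scrambled Cantor set in $\hat X$, distinct $\hat x,\hat y\in\hat S$ have $(x_0,y_0)$ proximal with $\limsup\ge\delta$; in particular $x_0\ne y_0$. So the projection is injective on $\hat S$, and its image is a Cantor set.

Let $\hat x$ be distal and $(x_0,y)$ proximal. Take $\hat y$ over $y$. Then $(\hat x,\hat y)$ is proximal, so $\hat y=\hat x$ and $y=x_0$. $\square$

If $X$ contains no $\delta$-scrambled Cantor set for any $\delta>0$, neither does $\hat X$. If the distal points of $\hat X$ are residual, they are dense, and their images are dense distal points of $X$. So it suffices to prove the residual version of Theorem 2 for homeomorphisms.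

From now on $(X,T)$ is a minimal homeomorphism with metric $d$ (also written $d_X$), and we refer to this hypothesis:

**(H)** *For no $\delta>0$ does $X$ contain a $\delta$-scrambled Cantor set.*

## 5. Pairwise proximal sets are countable up to $\eta$

The direct attempt failed because $(y_i,y_j)$ need not be proximal. On a *pairwise proximal* set this trouble is absent, and the triangle inequality supplies the density that Theorem M needs.

**Lemma 5.** *Assume (H). Let $Q\subseteq X$ be nonempty and pairwise proximal, and let $\eta>0$. There is a countable set $\{x_i\}\subseteq Q$ such that every $c\in Q$ satisfies $\limsup_nd(T^nc,T^nx_i)<\eta$ for some $i$.*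

*Proof.* Call $Q_0\subseteq Q$ *small* if countably many points of $Q$ serve all $c\in Q_0$ in this sense. Countable unions of small sets and subsets of small sets are small. Suppose $Q$ is not small.

**Step 1: remove the small pieces.** Let $\mathcal V$ be the set of those $V$ in a fixed countable base for which $Q\cap V$ is small, and put $Q'=Q\setminus\bigcup\mathcal V$. Then $Q\setminus Q'$ is small, so $Q'\neq\emptyset$. If $V$ is open and meets $Q'$, then $Q'\cap V$ is not small. Otherwise take a basic $V'\subseteq V$ meeting $Q'$; the set $Q\cap V'\subseteq(Q'\cap V)\cup(Q\setminus Q')$ would be small, so $V'\in\mathcal V$, which contradicts $V'\cap Q'\ne\emptyset$. Consequently $Q'\cap V$ contains $a,a'$ with $\limsup_nd(T^na,T^na')\ge\eta$: otherwise any one point of $Q'\cap V$ would serve all of $Q'\cap V$.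

**Step 2: apply Theorem M to $K=\overline{Q'}$.** $K$ has no isolated point: an isolated point $x$ of $K$ would give an open $V$ with $Q'\cap V=\{x\}$, a small set. Let $V_1,V_2$ be open and meet $K$. Take $a,a'\in Q'\cap V_1$ as in Step 1 and $c\in Q'\cap V_2$. Since $d(T^na,T^na')\le d(T^na,T^nc)+d(T^na',T^nc)$, one of the pairs $(a,c),(a',c)$ has $\limsup\ge\eta/2$. It is proximal because $Q$ is pairwise proximal. So the $G_\delta$ set
$$\bigcap_{m,N}\bigcup_{n\ge N}\{(a,b)\in K^2:d(T^na,T^nb)<\tfrac1m\}\ \cap\ \bigcap_{m,N}\bigcup_{n\ge N}\{(a,b)\in K^2:d(T^na,T^nb)>\tfrac\eta2-\tfrac1m\}$$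
is dense in $K^2$. It consists of the proximal pairs with $\limsup\ge\eta/2$. Theorem M gives an $\eta/2$-scrambled Cantor set, contradicting (H). $\square$

## 6. Residually distal bases, an optimal one, and open projections

We now set up the bases $Y$ of the plan. Test 2 tells us to allow almost one-to-one changes of $X$.

**Lemma 6.** *Let $\varphi:A\to B$ be a factor map of minimal systems.*
(a) *If $G\subseteq B$ is residual, so is $\varphi^{-1}(G)$.*
(b) *If some fiber is a singleton ("$\varphi$ is almost 1-1"), then $\{b:|\varphi^{-1}(b)|=1\}$ is residual.*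
(c) *Compositions of almost 1-1 factor maps of minimal systems are almost 1-1.*

*Proof.* (a) Let $U\subseteq A$ be open and nonempty, and let $U'\subseteq U$ be closed with nonempty interior. By minimality and compactness finitely many $T^nU'$ cover $A$, so finitely many closed sets $T^n\varphi(U')$ cover $B$. One of them has interior, hence $\varphi(U')$ has interior. So for every dense open $D\subseteq B$ the set $\varphi(U)$ meets $D$, and the open set $\varphi^{-1}(D)$ is dense. Intersect countably many.

(b) $\{b:\operatorname{diam}\varphi^{-1}(b)<1/n\}$ is open by upper semicontinuity and contains the full orbit of a point with singleton fiber. So it is dense. Intersect over $n$.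

(c) For $A\to B\to C$, residually many $b\in B$ have a singleton fiber in $A$, by (b). Residually many $b$ are alone in their fiber over $C$, by (b) and (a). A common $b$ has an image in $C$ with singleton fiber in $A$. $\square$

**Definition (admissible pair, extension, $R_W$).** $(W,Y)$ is *admissible* if $Y$ is a minimal system whose distal points contain a residual set, and $W\subseteq X\times Y$ is closed, invariant and minimal with projection $p_X:W\to X$ almost 1-1. (The projections to $X$ and $Y$ are onto by minimality.) $(W',Y')$ *extends* $(W,Y)$ if there is a factor map $\varphi:Y'\to Y$ with $(\mathrm{id}\times\varphi)(W')=W$. Put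
$$R_W=\{(x,x'):\exists y,\ (x,y),(x',y)\in W\}\subseteq X\times X .$$

$R_W$ is closed, as a projection of a compact set. It records which pairs of points of $X$ are not yet separated by $Y$. If $(W',Y')$ extends $(W,Y)$, then $R_{W'}\subseteq R_W$. Extending is transitive. In Test 2, one admissible pair has $Y$ the circle and $W$ the graph of $\pi$, with $R_W=R_\pi$. It is extended by the admissible pair $Y'=X$, $W'=\{(x,x)\}$, with $R_{W'}$ the diagonal.

**Lemma 7.** *There is an admissible $(W,Y)$ that is optimal: $R_{W'}=R_W$ for all admissible extensions $(W',Y')$.*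

*Proof.* **Step 1: chains have limits.** Let $(W_n,Y_n)$, $n\ge0$, be admissible, each extending the previous one. Put $Y_\infty=\varprojlim Y_n$ and $W_\infty=\{(x,(y_n)):(x,y_n)\in W_n\ \forall n\}\cong\varprojlim W_n$. An inverse limit of minimal systems is minimal: a nonempty closed invariant subset projects onto every term, so it is dense, hence everything. The projections to the terms are onto by compactness. Residually many $x$ have a singleton fiber in every $W_n$ (Lemma 6(b)); such $x$ have a singleton fiber in $W_\infty$. A point $(y_n)$ with all $y_n$ distal is distal by Lemma 3(b), as $v(y_n)=(vy_n)$. Such points contain a residual set by Lemma 6(a). So $(W_\infty,Y_\infty)$ is admissible, and it extends all $(W_n,Y_n)$.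

**Step 2: a countable count of what is separated.** Let $(B_i)_{i\ge1}$ be a countable base of $X\times X$ and $f(W)=\sum_{i:\,R_W\cap B_i=\emptyset}2^{-i}$. Then $f$ does not decrease under extension. Start with $(W_0,Y_0)=(X\times\{pt\},pt)$, which is admissible. Given $(W_n,Y_n)$, let $s_n$ be the supremum of $f$ over its admissible extensions, and choose such an extension $(W_{n+1},Y_{n+1})$ with $f(W_{n+1})\ge s_n-\frac1{n+1}$. Let $(W',Y')$ be an admissible extension of $(W_\infty,Y_\infty)$. It extends every $(W_n,Y_n)$, so
$$f(W')\le s_n\le f(W_{n+1})+\tfrac1{n+1}\le f(W_\infty)+\tfrac1{n+1}\qquad\text{for all }n .$$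
So $f(W')=f(W_\infty)$. As $R_{W'}\subseteq R_{W_\infty}$, the two sets miss the same $B_i$, and being closed they are equal. $\square$

**Lemma 8.** *Every admissible $(W,Y)$ has an admissible extension $(W^*,Y^*)$ with $W^*\to Y^*$ open. Hence there is an optimal admissible pair with $W\to Y$ open.*

*Proof.* Let $\pi:W\to Y$ be the projection and $F_y=\pi^{-1}(y)$. Let $Y_0$ be the residual invariant set of continuity points of $y\mapsto F_y$. The idea is to let the limits of fibers be the new base points.

**Step 1: the base $Y^*$.** Put $Y^*=\overline{\{F_y:y\in Y_0\}}\subseteq2^W$. Each $D\in Y^*$ is a limit of sets $F_{y_j}$, so $\pi(D)$ is a single point $\sigma(D)$. The map $\sigma:Y^*\to Y$ is continuous and equivariant, and it is onto because its image is compact and contains the dense set $Y_0$. If $y\in Y_0$ and $D=\lim F_{y_j}\in\sigma^{-1}(y)$ with $y_j\in Y_0$, then $y_j\to y$, so $D=F_y$ by continuity at $y$. Thus $\sigma^{-1}(y)=\{F_y\}$ for $y\in Y_0$. A nonempty closed invariant $M\subseteq Y^*$ has $\sigma(M)=Y$, so it contains all $F_y$ with $y\in Y_0$, and $M=Y^*$. So $Y^*$ is minimal and $\sigma$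 is almost 1-1. If $y$ is distal with $\sigma^{-1}(y)=\{D\}$ and $v\in J^+$, then $v\circ D\in\sigma^{-1}(vy)=\{D\}$, so $D$ is distal by Lemma 3(b). By Lemma 6(a),(b), the distal points of $Y^*$ contain a residual set.

**Step 2: the space $W^*$ and openness.** Let $W^*=\{(x,D)\in X\times Y^*:(x,\sigma(D))\in D\}$. It is closed and invariant, and $W^*\to Y^*$ is onto as every $D$ is nonempty. It is open by Fact C: if $(x,D)\in W^*$ and $D_j\to D$ in $Y^*$, there are points $(x_j,\sigma(D_j))\in D_j$ converging to $(x,\sigma(D))\in D$, so $(x_j,D_j)\in W^*$ converges to $(x,D)$.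

**Step 3: $W^*$ is minimal and almost 1-1 over $X$.** Let $\psi:W^*\to W$, $\psi(x,D)=(x,\sigma(D))$. Its image is nonempty, closed and invariant, so $\psi$ is onto. If $(x,y)\in W$ and $y\in Y_0$, then $\psi^{-1}(x,y)=\{(x,F_y)\}$. These points $(x,F_y)$ are dense in $W^*$: given $(x,D)\in W^*$, write $D=\lim F_{y_j}$ with $y_j\in Y_0$ and $(x,\sigma(D))=\lim(x_j,y_j)$ with $(x_j,y_j)\in F_{y_j}$; then $(x_j,F_{y_j})\to(x,D)$. A minimal $M\subseteq W^*$ has $\psi(M)=W$, so it contains all these points, and $M=W^*$. Hence $W^*$ is minimal and $\psi$ is almost 1-1, and $W^*\to W\to X$ is almost 1-1 by Lemma 6(c). Since $(\mathrm{id}\times\sigma)(W^*)=W$, $(W^*,Y^*)$ is an admissible extension of $(W,Y)$.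

Finally, an admissible extension of an optimal pair is optimal, because its admissible extensions also extend the optimal pair. $\square$

## 7. Sets swept out by minimal points fill the fibers

**Proposition 9.** *Assume (H). Let $(W,Y)$ be admissible with $\pi:W\to Y$ open. Then the minimal points of $R_\pi$ are dense in $R_\pi$.*

Here is the idea. Fix an idempotent $u$ and a base point $y_0=uy_0$. All pairs from $B=uF_{y_0}$ are fixed by $u$, hence are minimal points. Transport $B$ by $p\in I$: the closed sets $p\circ B$ lie in fibers, and they form a minimal system $Z$ over $Y$. If $p\circ B$ is always the whole fiber, we are done. A point $x\in F_y$ determines a pairwise proximal set $Q_x$ that meets *every* $z\in Z$ over $y$. By Lemma 5, $Q_x$ is countable up to $\eta$, so by Baire one single orbit follows, within $\eta$, some point of each $z$ in an open piece of $Z_y$. Dynamics spreads that piece over a whole fiber of $Z$, so in the limit one point is $\eta$-close to every $z$ of a fiber. Let $\eta\to0$ and use minimality.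

*Proof.* Write $F_y=\pi^{-1}(y)$. On $W$ use the metric $d=\max(d_X,d_Y)$. Along orbits of two points in one fiber it equals $d_X$. Fix a minimal left ideal $I\subseteq\mathbb N^*$ of $\beta\mathbb Z$, put $J=J(I)$, and fix $y_0\in Y$ and $u\in J$ with $uy_0=y_0$. Let
$$B=uF_{y_0}=\{b\in F_{y_0}:ub=b\},\qquad Z=\{p\circ B:p\in I\}\subseteq2^W .$$
$Z$ is closed, as a continuous image of $I$, and invariant. It is minimal, because the orbit closure of $p\circ B$ is $(\beta\mathbb Zp)\circ B=I\circ B=Z$. Since $\pi(p\circ B)=\{py_0\}$, there is a factor map $\theta:Z\to Y$ with $z\subseteq F_{\theta(z)}$ (onto since $Iy_0=Y$). Write $Z_y=\theta^{-1}(y)$.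

**Step 1: elements of $I$ collapse the fibers of $\theta$.** *If $\theta(z)=\theta(z')$ and $p\in I$, then $p\circ z=p\circ z'$.* Let $z=q\circ B$ and $z'=r\circ B$ with $q,r\in I$, so $qy_0=ry_0$. Put $g=pq$ and $h=pr$, and let $v\in J$ with $vp=p$. Then $vg=g$, $vh=h$ and $gy_0=hy_0$. Let $\alpha=(ug)^{-1}(uh)$ in the group $uI$. Then $\alpha y_0=(ug)^{-1}ug\,y_0=uy_0=y_0$ and $\alpha^{-1}y_0=\alpha^{-1}\alpha y_0=y_0$. For $b\in B$ we get $\pi(\alpha b)=\alpha y_0=y_0$ and $u\alpha b=\alpha b$, so $\alpha B\subseteq B$; likewise $\alpha^{-1}B\subseteq B$. As $\alpha\alpha^{-1}=u$ acts as the identity on $B$, we have $\alpha B=B=\alpha^{-1}B$. By (S2) $vu=v$, so $g=vug$ and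
$$g\alpha=v(ug)(ug)^{-1}(uh)=vuh=vh=h .$$
So $h\circ B=g\circ(\alpha\circ B)\supseteq g\circ(\alpha B)=g\circ B$. Also $h\alpha^{-1}=g\alpha\alpha^{-1}=gu=g$, and the same argument gives $g\circ B\supseteq h\circ B$. Thus $p\circ z=g\circ B=h\circ B=p\circ z'$.

**Step 2: idempotents push fibers into the sets $z$.** *If $z\in Z_y$, $v\in J$ and $v\circ z=z$, then $vF_y\subseteq z$.* Write $z=q\circ B$ with $q\in I$. Replacing $q$ by $vq$ we may assume $vq=q$. Let $\beta=(uq)^{-1}\in uI$. Then $q\beta=vq\beta=v(uq)\beta=vu=v$. Since $\beta u=\beta$, also $\beta q=\beta uq=u$, so $\beta y=\beta qy_0=uy_0=y_0$. For $x\in F_y$ put $b=\beta x$. Then $b\in F_{y_0}$ and $ub=b$, so $b\in B$, and $vx=q\beta x=qb\in q\circ B=z$.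

**Step 3: a proximal set that meets every $z$.** *For $x\in F_y$ let $Q_x=\{w\in F_y:pw=px\ \forall p\in I\}$. Then $Q_x$ is pairwise proximal, and $Q_x\cap z\neq\emptyset$ for every $z\in Z_y$.* The first claim is Lemma 3(a), as $I\subseteq\mathbb N^*$. For the second choose, by (S5) in the minimal system $Z$, $v\in J$ with $v\circ z=z$. By Step 2, $vx\in z\subseteq F_y$, and $p(vx)=(pv)x=px$ for $p\in I$. So $vx\in Q_x\cap z$.

**Step 4: backward contraction.** *Given $z_1,\dots,z_k$ in one fiber of $\theta$, $O\subseteq Z$ nonempty open, and $N$, there is $n\ge N$ with $T^{-n}z_i\in O$ for all $i$.* The set of limits of $T^{-n_j}(z_1,\dots,z_k)$ in $Z^k$ with $n_j\to+\infty$ is nonempty, closed and invariant, so it contains a minimal set. Let $(a_1,\dots,a_k)$ be in the latter. The $a_i$ have the same $\theta$-image. Choose $v\in J$ fixing $(a_1,\dots,a_k)$. By Step 1, $a_i=v\circ a_i=v\circ a_1=a_1$. So $T^{-n_j}z_i\to a_1$ for all $i$ along some $n_j\to+\infty$. Backward orbits in $Z$ are dense, so $T^{-m}a_1\in O$ for some $m\ge0$. Then $T^{-(n_j+m)}z_i\in O$ for all $i$ and all large $j$.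

**Step 5: forward expansion.** This step turns Step 4 around: an open piece of a generic fiber spreads over a whole fiber. Let $Y_c$ be the residual invariant set of continuity points of $y\mapsto Z_y\in2^Z$. *There is $y\in Y_c$ such that for every open $O\subseteq Z$ with $O\cap Z_y\neq\emptyset$, every $\varepsilon>0$ and every $N$, there is $n\ge N$ with $T^n(O\cap Z_y)$ $\varepsilon$-dense in $Z_{T^ny}$.*

Let $(O_j)$ be a countable base of $Z$. For $j,m,N$ let $\mathrm{Bad}$ be the set of those $y\in Y_c$ with $O_j\cap Z_y\neq\emptyset$ for which no $n\ge N$ makes $T^n(O_j\cap Z_y)$ $\frac1m$-dense in $Z_{T^ny}$. It suffices that each set $\mathrm{Bad}$ is nowhere dense: by Baire some $y\in Y_c$ avoids all of them, and given $O$ one uses a basic $O_j\subseteq O$ meeting $Z_y$.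

Let $V\subseteq Y$ be open and meet $\mathrm{Bad}$. Then $O=O_j\cap\theta^{-1}(V)\ne\emptyset$. Take $y'\in Y_c$ and a finite $\frac1{4m}$-dense set $\{z_1,\dots,z_k\}\subseteq Z_{y'}$. By Step 4 there is $n\ge N$ with $T^{-n}z_i\in O$ for all $i$. Put $y''=T^{-n}y'\in V\cap Y_c$. Choose $r>0$ such that the $r$-balls around the points $T^{-n}z_i$ lie in $O$ and are mapped by $T^n$ into the $\frac1{4m}$-balls around the $z_i$. As $y''$ and $T^ny''=y'$ are in $Y_c$, there is an open neighborhood $V'\subseteq V$ of $y''$ such that for $y\in V'$ the fiber $Z_y$ meets each of these $r$-balls, and $Z_{T^ny}$ lies in the $\frac1{4m}$-neighborhood of $Z_{y'}$. Let $y\in V'$. A point of $Z_{T^ny}$ is within $\frac1{4m}$ of a point of $Z_{y'}$, which is within $\frac1{4m}$ of some $z_i$, which is within $\frac1{4m}$ of a point of $T^n(O\cap Z_y)$. So $T^n(O_j\cap Z_y)$ is $\frac1m$-dense in $Z_{T^ny}$, and $V'\cap\mathrm{Bad}=\emptyset$.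

**Step 6: one point close to all $z$ of a fiber.** Here (H) enters. Fix $y$ as in Step 5, $x\in F_y$, and $Q=Q_x$. Let $\mathcal D=\overline{\{Z_{y'}:y'\in Y_c\}}\subseteq2^Z$, which is closed and invariant. For $\eta>0$ put
$$L_\eta=\{(\hat x,D)\in W\times\mathcal D:\ \operatorname{dist}(\hat x,z)\le\eta\ \ \forall z\in D\}.$$
*$L_\eta$ is closed and nonempty.* It is closed because $(\hat x,z)\mapsto\operatorname{dist}(\hat x,z)$ is continuous and each $z\in\lim D_j$ is a limit of $z_j\in D_j$.

The projection of $Q\subseteq X\times\{y\}$ to $X$ is injective and has pairwise proximal image, and orbit distances of points of $F_y$ are the same in $W$ and in $X$. So Lemma 5 gives countably many $x_i\in Q$ such that every $c\in Q$ satisfies $\limsup_nd(T^nc,T^nx_i)<\eta$ for some $i$. Put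
$$D_{i,N}=\{z\in Z_y:\exists c\in z,\ d(T^nc,T^nx_i)\le\eta\ \ \forall n\ge N\}.$$
These sets are closed by compactness. They cover $Z_y$: by Step 3 each $z\in Z_y$ contains some $c\in Q$. By Baire in the compact space $Z_y$, some $D_{i,N}$ contains $O\cap Z_y\ne\emptyset$ with $O\subseteq Z$ open. By Step 5 choose $n_m\ge\max(N,m)$ with $T^{n_m}(O\cap Z_y)$ $\frac1m$-dense in $Z_{T^{n_m}y}$. Pass to a subsequence with $T^{n_m}x_i\to\hat x$ and $Z_{T^{n_m}y}\to D\in\mathcal D$. Any $z\in D$ is a limit of points of $Z_{T^{n_m}y}$, hence $z=\lim T^{n_m}z_m$ with $z_m\in O\cap Z_y$. There is $c_m\in z_m$ with $d(T^{n_m}c_m,T^{n_m}x_i)\le\eta$. A limit point $c$ of $T^{n_m}c_m\in T^{n_m}z_m$ lies in $z$ and satisfies $d(c,\hat x)\le\eta$. So $(\hat x,D)\in L_\eta$.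

The compact sets $L_\eta$ decrease as $\eta\downarrow0$, so
$$L=\bigcap_{\eta>0}L_\eta=\{(\hat x,D)\in W\times\mathcal D:\hat x\in z\ \ \forall z\in D\}\neq\emptyset .$$

**Step 7: every $z$ is a full fiber.** $L$ is closed and invariant, so its projection to the minimal system $W$ is $W$. Let $y$ now be any point of $Y_c$, let $x\in F_y$, and take $D$ with $(x,D)\in L$. If $z\in D$, then $x\in z\subseteq F_{\theta(z)}$, so $\theta(z)=y$. Write $D=\lim Z_{y_j}$ with $y_j\in Y_c$. Applying $\theta$ gives $y_j\to y$, so $D=Z_y$ by continuity at $y$. Hence $x\in z$ for all $z\in Z_y$. As $x\in F_y$ was arbitrary, $z=F_y$ for all $z\in Z_y$. So $Z$ contains some $F_y$. As $\pi$ is open, $y'\mapsto F_{y'}$ is continuous, so $\{F_{y'}:y'\in Y\}$ is closed and invariant in $2^W$. It meets the minimal set $Z$, so it contains $Z$; that is, $z=F_{\theta(z)}$ for all $z\in Z$. In particular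
$$p\circ B=F_{py_0}\qquad\text{for all }p\in I. \tag{1}$$

**Step 8: density of minimal points.** Let $(w,w')\in R_\pi$ lie over $y=py_0$ with $p\in I$. By (1), $F_y=\lim_{n\to p}T^n\overline B$, so $(w,w')$ is a limit of points $T^n(b,b')$ with $b,b'\in B$. As $u(b,b')=(b,b')$, these are minimal points by (S5). $\square$

## 8. Non-transitive fibered squares and isometric factors

**Proposition 10.** *Let $\pi:W\to Y$ be an open factor map of minimal (metrizable) systems such that the minimal points are dense in $R=R_\pi$, and suppose $R$ is not topologically transitive. Then there are factor maps $W\xrightarrow{\kappa}Y_1\xrightarrow{\varphi}Y$ with $\varphi\kappa=\pi$ and $\varphi$ isometric and not injective.*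

The model case is an irrational rotation $W$ of the circle over a point. There $R=W\times W$ carries the invariant function $h(x,z)=\|x-z\|$, the circle distance, and $\rho(x,x')=\max_z|h(x,z)-h(x',z)|$ equals $\|x-x'\|$: "$\le$" is the triangle inequality, and $z=x'$ gives "$\ge$". So one nonconstant continuous invariant function $h$ on $R$ yields the invariant metric. In general we must produce $h$. The minimal orbits of $R$ will be indexed by a group $A$. We give $A$ a topology in which suitable closed sets correspond to closed invariant subsets of $R$. This topology need not be Hausdorff, so we divide by the subgroup $H$ that obstructs this, and non-transitivity of $R$ ensures that enough is left.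

*Proof.* Fix a minimal left ideal $I$, $u\in J(I)$, the group $G=uI$, a point $w_0\in W$ with $uw_0=w_0$, and $y_0=\pi(w_0)$. Let
$$A=\{\alpha\in G:\alpha y_0=y_0\}\ \supseteq\ F=\{\alpha\in G:\alpha w_0=w_0\}.$$
These are subgroups of $G$: if $\alpha y_0=y_0$ then $\alpha^{-1}y_0=\alpha^{-1}\alpha y_0=uy_0=y_0$, and likewise for $w_0$. For $\gamma\in A$ we have $(w_0,\gamma w_0)\in R$.

**Step 1: a compact topology on $A$ with continuous translations and inversion.** For $K\subseteq A$ let $N(K)\subseteq I\times I$ be the closure of $\{(nu,nk):n\in\mathbb Z,k\in K\}$. It is closed and invariant under $(a,b)\mapsto(na,nb)$, hence under $(a,b)\mapsto(pa,pb)$ for $p\in\beta\mathbb Z$. Put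
$$\operatorname{cl}K=\{\alpha\in A:(u,\alpha)\in N(K)\}.$$
Then $\operatorname{cl}\emptyset=\emptyset$, $K\subseteq\operatorname{cl}K$ and $\operatorname{cl}(K\cup K')=\operatorname{cl}K\cup\operatorname{cl}K'$. If $\alpha\in\operatorname{cl}K$, then $(nu,n\alpha)\in N(K)$ for all $n$; so $N(\operatorname{cl}K)\subseteq N(K)$ and $\operatorname{cl}\operatorname{cl}K=\operatorname{cl}K$. So $\operatorname{cl}$ is the closure operator of a topology $\tau$ on $A$.

*Right translations are homeomorphisms.* For $\beta\in A$ the continuous equivariant map $(a,b)\mapsto(a,b\beta)$ sends $N(K)$ into $N(K\beta)$ and $(u,\alpha)$ to $(u,\alpha\beta)$. So $(\operatorname{cl}K)\beta\subseteq\operatorname{cl}(K\beta)$. Using $\beta^{-1}$ we get equality.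

*Left translations are homeomorphisms.* $N(\beta K)$ contains $\beta^{-1}(u,\beta k)=(\beta^{-1},k)$ for $k\in K$. The map $(a,b)\mapsto(a\beta^{-1},b)$ is continuous and equivariant and sends $(u,k)$ to $(\beta^{-1},k)$, so it sends $N(K)$ into $N(\beta K)$. If $(u,\alpha)\in N(K)$, then $(\beta^{-1},\alpha)\in N(\beta K)$, and applying $\beta$ gives $(u,\beta\alpha)\in N(\beta K)$. So $\beta\operatorname{cl}K\subseteq\operatorname{cl}(\beta K)$. Using $\beta^{-1}$ we get equality.

*Inversion is a homeomorphism.* $N(K^{-1})$ contains $k(u,k^{-1})=(k,u)$ for $k\in K$, so it contains the flip of $N(K)$. If $(u,\alpha)\in N(K)$, then $(\alpha,u)\in N(K^{-1})$, and applying $\alpha^{-1}$ gives $(u,\alpha^{-1})\in N(K^{-1})$. So $(\operatorname{cl}K)^{-1}\subseteq\operatorname{cl}(K^{-1})$, and equality follows by symmetry.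

*$(A,\tau)$ is compact.* Let $(K_i)$ be $\tau$-closed sets with the finite intersection property. The closed sets $N(K_i)\cap(\{u\}\times I)$ have it too: if $k\in K_{i_1}\cap\dots\cap K_{i_m}$, then $(u,k)$ lies in all the corresponding sets. So there is $p\in I$ with $(u,p)\in N(K_i)$ for all $i$. Then $(u,up)=u(u,p)\in N(K_i)$. The closed set $\{(a,b):ay_0=by_0\}$ contains all $(nu,nk)$ with $k\in A$, hence contains $N(K_i)$. So $upy_0=uy_0=y_0$, hence $up\in A$ and $up\in\operatorname{cl}K_i=K_i$ for all $i$.

**Step 2: the compact Hausdorff quotient $A/H$.** Let $H=\bigcap\{\operatorname{cl}V:V\ \tau\text{-open},\ u\in V\}$.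

(a) *If $O$ is $\tau$-open, then $(\operatorname{cl}O)H=\operatorname{cl}O$.* For $o\in O$ the set $o^{-1}O$ is open and contains $u$, so $H\subseteq\operatorname{cl}(o^{-1}O)=o^{-1}\operatorname{cl}O$. Hence $OH\subseteq\operatorname{cl}O$, and for $h\in H$ we get $(\operatorname{cl}O)h=\operatorname{cl}(Oh)\subseteq\operatorname{cl}O$. Equality holds as $u\in H$.

(b) *$H$ is a $\tau$-closed normal subgroup.* $HH\subseteq(\operatorname{cl}V)H=\operatorname{cl}V$ for all $V$, so $HH\subseteq H$. Inversion and conjugations are homeomorphisms fixing $u$, so they preserve $H$.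

(c) *$\hat A=A/H$ with the quotient topology is a compact Hausdorff topological group.* It is compact. Let $\alpha H\neq\beta H$. Then $\alpha^{-1}\beta\notin\operatorname{cl}V$ for some open $V\ni u$. Put $C=\alpha\operatorname{cl}V=\operatorname{cl}(\alpha V)$. By (a), $Ch=C$ for all $h\in H$. Right translation by $h$ is a homeomorphism, so the disjoint open sets $\operatorname{int}C\supseteq\alpha V\ni\alpha$ and $A\setminus C\ni\beta$ are unions of $H$-cosets. So $\hat A$ is Hausdorff. Multiplication on $\hat A$ is separately continuous since translations of $A$ are continuous. By Theorem E, $\hat A$ is a topological group.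

**Step 3: the dictionary between $A$ and $R$.** For closed invariant $N\subseteq R$ let $K_N=\{\gamma\in A:(w_0,\gamma w_0)\in N\}$, and let $e:I\times I\to W\times W$, $e(a,b)=(aw_0,bw_0)$, which is continuous and equivariant.

(a) *$K_N$ is $\tau$-closed and $FK_NF=K_N$.* $e$ sends $(u,k)$ into $N$ for $k\in K_N$, so $e(N(K_N))\subseteq N$. Thus $(u,\alpha)\in N(K_N)$ implies $(w_0,\alpha w_0)\in N$. For $f\in F$ we have $(w_0,\gamma fw_0)=(w_0,\gamma w_0)$ and $(w_0,f\gamma w_0)=f(w_0,\gamma w_0)$, so $FK_NF\subseteq K_N$; equality holds as $u\in F$. In particular $F=K_\Delta$ ($\Delta$ the diagonal) is $\tau$-closed.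

(b) *Every nonempty closed invariant $N\subseteq R$ has $K_N\neq\emptyset$.* Let $M\subseteq N$ be minimal and $(x,x')\in M$. Choose $r\in I$ with $rx=w_0$, and put $(w_0,x'')=ur(x,x')\in M$. Then $ux''=x''$ and $\pi(x'')=y_0$. Write $x''=qw_0$ with $q\in I$, and let $\gamma=uq$. Then $\gamma w_0=ux''=x''$ and $\gamma y_0=\pi(\gamma w_0)=y_0$, so $\gamma\in A$ and $(w_0,\gamma w_0)\in M$.

(c) *If $\mathcal O\subseteq R$ is nonempty, open and invariant, then $O=\{\gamma\in A:(w_0,\gamma w_0)\in\mathcal O\}$ is nonempty, $\tau$-open, and $FOF=O$.* Since $A\setminus O=K_{R\setminus\mathcal O}$, (a) shows that $O$ is open and $FOF=O$. $\mathcal O$ contains a minimal point. Its orbit closure $M$ lies in $\mathcal O$, since $M\setminus\mathcal O$ is a closed invariant proper subset of $M$. By (b), $M$ contains some $(w_0,\gamma w_0)$.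

(d) *Let $K\subseteq A$ be $\tau$-closed with $FKF=K$, and let $\overline N(K)\subseteq R$ be the closure of $\{T^n(w_0,kw_0):n\in\mathbb Z,k\in K\}$. Then $K_{\overline N(K)}=K$.* Clearly $K\subseteq K_{\overline N(K)}$. Let $\alpha\in A$ with $(w_0,\alpha w_0)\in\overline N(K)$. We have $e(N(K))=\overline N(K)$, since $e(N(K))$ is compact, contains these orbits, and is contained in their closure. So there is $(p,q)\in N(K)$ with $pw_0=w_0$ and $qw_0=\alpha w_0$. Then $(up,uq)\in N(K)$ and $f:=up\in F$. Let $f'=\alpha^{-1}uq$. Then $f'w_0=\alpha^{-1}u\alpha w_0=\alpha^{-1}\alpha w_0=w_0$, so $f'\in F$ and $uq=\alpha f'$. Applying $f^{-1}$ gives $(u,f^{-1}\alpha f')\in N(K)$. So $f^{-1}\alpha f'\in\operatorname{cl}K=K$ and $\alpha\in FKF=K$.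

**Step 4: non-transitivity leaves room, $HF\neq A$.** As $R$ is not transitive, there are nonempty open $U,V$ with $T^nU\cap V=\emptyset$ for all $n\in\mathbb Z$. So $\mathcal O_1=\bigcup_nT^nU$ and $\mathcal O_2=\bigcup_nT^nV$ are disjoint, nonempty, open and invariant. By Step 3(c) we get disjoint nonempty $\tau$-open $O_1,O_2\subseteq A$ with $O_iF=O_i$. So $\operatorname{cl}O_1\cap O_2=\emptyset$. Let $o\in O_1$. By Step 2(a), $oH\subseteq\operatorname{cl}O_1$, and $(\operatorname{cl}O_1)f=\operatorname{cl}(O_1f)=\operatorname{cl}O_1$ for $f\in F$. If $HF=A$, then $A=oHF\subseteq\operatorname{cl}O_1$, contradicting $O_2\neq\emptyset$.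

**Step 5: a nonconstant continuous invariant function on $R$.** $F$ is $\tau$-closed, hence compact, so its image $\hat F$ in $\hat A$ is a closed subgroup. By Step 4, $\hat F\ne\hat A$. The double coset space $\hat F\backslash\hat A/\hat F$ is the orbit space of a continuous action of the compact group $\hat F\times\hat F$ on $\hat A$, so it is compact Hausdorff. It has at least two points, as $\hat F$ is one double coset. By Urysohn's lemma there is a nonconstant $\tau$-continuous $g:A\to[0,1]$ with $g(f\gamma f')=g(\gamma)$ for $f,f'\in F$. For $s\in[0,1]$ put $K_{\le s}=\{g\le s\}$, $K_{\ge s}=\{g\ge s\}$, $N_{\le s}=\overline N(K_{\le s})$ and $N_{\ge s}=\overline N(K_{\ge s})$ (empty if the corresponding $K$ is empty). Step 3(d) applies to these $K$.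

*If $s<t$, then $N_{\le s}\cap N_{\ge t}=\emptyset$.* Otherwise Step 3(b) and (d) give $\gamma\in K_{\le s}\cap K_{\ge t}=\emptyset$.

*$N_{\le s}\cup N_{\ge s}=R$.* By Step 3(b) the orbit closure of a minimal point contains some $(w_0,\gamma w_0)$, and by minimality it is the orbit closure of this point. Hence it lies in $N_{\le s}$ or $N_{\ge s}$. Minimal points are dense in $R$, and the union is closed. Here the density is essential. The same argument gives $N_{\le1}=\overline N(A)=R$.

Let $h(z)=\inf\{s\in[0,1]:z\in N_{\le s}\}$ for $z\in R$. For $t\in[0,1]$, with $s$ ranging in $[0,1]$,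
$$\{h<t\}=\bigcup_{s<t}(R\setminus N_{\ge s}),\qquad \{h>t\}=\bigcup_{s>t}(R\setminus N_{\le s}). \tag{2}$$
For the first: if $z\notin N_{\ge s}$ with $s<t$, then $z\in N_{\le s}$ and $h(z)\le s<t$. If $h(z)<t$, then $z\in N_{\le s'}$ for some $s'<t$, so $z\notin N_{\ge s}$ for $s'<s<t$. The second holds because $s\mapsto N_{\le s}$ is increasing: $z\notin N_{\le s}$ gives $h(z)\ge s$, and $t<s<h(z)$ gives $z\notin N_{\le s}$. By (2), $h$ is continuous. It is $T$-invariant. By Step 3(d), $h(w_0,\gamma w_0)=g(\gamma)$, so $h$ is not constant.

**Step 6: from the invariant function to the factor.** For $(x,x')\in R$ put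
$$\rho(x,x')=\max_{z\in\pi^{-1}(\pi(x))}|h(x,z)-h(x',z)| .$$
Since $\pi$ is open, $y\mapsto\pi^{-1}(y)$ is continuous, so $\rho$ is continuous on $R$. It is $T$-invariant and a pseudometric on each fiber. So $\{\rho=0\}$ is a closed invariant equivalence relation on $W$. Let $\kappa:W\to Y_1$ be the quotient. $Y_1$ is a metrizable minimal system, and $\pi$ induces $\varphi:Y_1\to Y$ with $\varphi\kappa=\pi$. By the triangle inequality $\rho(w,w')$ depends only on $(\kappa w,\kappa w')$, so $\rho$ induces a function on $R_\varphi$. It is continuous, because $R_\pi\to R_\varphi$ is a continuous surjection of compact Hausdorff spaces and hence a quotient map. It is $T$-invariant and a metric on fibers. So $\varphi$ is isometric.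

If $\varphi$ were injective, then $\rho\equiv0$ on $R$, and for every $(x,z)\in R$ we would get $h(x,z)=h(z,z)$ from $\rho(x,z)=0$. But $z\mapsto h(z,z)$ is continuous and $T$-invariant on the minimal system $W$, so it is constant. Then $h$ would be constant, a contradiction. $\square$

## 9. The optimal base separates everything: proof of Theorem 2

Assume (H), and by Lemma 8 let $(W,Y)$ be optimal with $\pi:W\to Y$ open. Put $F_y=\pi^{-1}(y)$ and $d=\max(d_X,d_Y)$ on $W$. By Proposition 9, minimal points are dense in $R_\pi$. We claim that $\pi$ is injective, and suppose that it is not. Steps 1 and 2 exclude the two cases, and Step 3 finishes.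

**Step 1: if $R_\pi$ is topologically transitive, a fiber contains a scrambled Cantor set.** We first show that for nonempty open $U,V\subseteq R_\pi$ and every $N$ there is $n\ge N$ with $T^nU\cap V\neq\emptyset$. We have $T^kU\cap V\neq\emptyset$ for some $k\in\mathbb Z$. This open set contains a minimal point $\zeta$, and $T^m\zeta\in T^kU\cap V$ for arbitrarily large $m$. Then $T^{-k}\zeta\in U$ and $T^{m+k}(T^{-k}\zeta)\in V$. Consequently the set $G$ of points of $R_\pi$ whose forward orbit visits every nonempty open set at arbitrarily large times is a dense $G_\delta$: it is the intersection of the dense open sets $\bigcup_{n\ge N}T^{-n}V$, with $V$ in a countable base and $N\ge1$. Write $G=\bigcap_kG_k$ with $G_k$ open dense. Each $(w,w')\in G$ visits all neighborhoods of the diagonal and of a pair of maximal distance, so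
$$\liminf_nd(T^nw,T^nw')=0,\qquad \limsup_nd(T^nw,T^nw')\ge\delta:=\max_{R_\pi}d>0 .$$

Next we pass to a fiber. By Fact C the map $f:R_\pi\to Y$, $f(w,w')=\pi(w)$, is open. For $O$ in a countable base of $R_\pi$, $f(O\cap G_k)$ is open, and it is dense in the open set $f(O)$: for nonempty open $V\subseteq f(O)$ the nonempty open set $O\cap f^{-1}(V)$ meets $G_k$. So $f(O)\setminus f(O\cap G_k)$ is nowhere dense. Residually many $y$ avoid all these sets. For such $y$, every basic $O$ that meets $F_y^2$ has $y\in f(O)$, hence $y\in f(O\cap G_k)$, hence $O\cap G_k\cap F_y^2\neq\emptyset$. So all $G_k\cap F_y^2$ are dense in $F_y^2$, and $G\cap F_y^2$ is a dense $G_\delta$ in $F_y^2$. Fix such a $y$. Since $G$ misses the diagonal, $F_y$ has no isolated points. Theorem M gives a Cantor set $S\subseteq F_y$ all of whose distinct pairs lie in $G$. Since $S\subseteq X\times\{y\}$ and distances along orbits are those of the $X$-coordinates, its projection to $X$ is a $\delta$-scrambled Cantor set. This contradicts (H).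

**Step 2: if $R_\pi$ is not topologically transitive, optimality fails.** By Proposition 10 there are $W\xrightarrow{\kappa}Y_1\xrightarrow{\varphi}Y$ with $\varphi\kappa=\pi$ and $\varphi$ isometric, not injective. Let
$$W'=\{(x,\kappa(x,y)):(x,y)\in W\}\subseteq X\times Y_1 .$$

*$(W',Y_1)$ is an admissible extension of $(W,Y)$.* Since $y=\varphi(\kappa(x,y))$, the map $(x,y)\mapsto(x,\kappa(x,y))$ is an isomorphism $W\cong W'$ over $X$. So $W'$ is minimal and almost 1-1 over $X$, and $(\mathrm{id}\times\varphi)(W')=W$. Let $y_1\in Y_1$ lie over a distal $y$ and let $v\in J^+$. Then $vy_1\in\varphi^{-1}(vy)=\varphi^{-1}(y)$, and $v(y_1,vy_1)=(vy_1,vy_1)$ lies on the diagonal. As $\varphi$ is isometric, $vy_1=y_1$. Thus $y_1$ is distal by Lemma 3(b). By Lemma 6(a), the distal points of $Y_1$ contain a residual set. So $(W',Y_1)$ is admissible, and optimality gives $R_{W'}=R_W$.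

*But $\kappa$ separates a new pair.* All fibers of $\varphi$ have at least two points: the orbit closure of a pair of distinct points in one fiber misses the diagonal and projects onto $Y$. Choose $x\in X$ with singleton fiber $\{(x,y)\}$ in $W$, and $a'\in\varphi^{-1}(y)$ with $a'\neq\kappa(x,y)$. Write $a'=\kappa(x',y)$ with $(x',y)\in W$. Then $(x,x')\in R_W=R_{W'}$, so for some $y_1$ we have $(x,y_1),(x',y_1)\in W'$. Then $(x,\varphi(y_1))\in W$, so $\varphi(y_1)=y$. By definition of $W'$, $\kappa(x,y)=y_1=\kappa(x',y)=a'$, a contradiction.

**Step 3: distal points of $X$ are residual.** By Steps 1 and 2, $\pi$ is injective, i.e. $W\cong Y$. So the distal points of $W$ contain a set $\bigcap_nG_n$ with $G_n\subseteq W$ open dense. We push this down to $X$. Let $X_n=\{x\in X:p_X^{-1}(x)\subseteq G_n\}$, which is open by upper semicontinuity. It is dense: for $V\subseteq X$ nonempty open, the set $\{w:p_X^{-1}(p_X(w))=\{w\}\}$ is residual by Lemma 6(a),(b), so it meets the nonempty open set $G_n\cap p_X^{-1}(V)$, and a common point $w$ has $p_X(w)\in X_n\cap V$. If $x\in\bigcap_nX_n$, any $w\in p_X^{-1}(x)$ is distal,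 hence $x=p_X(w)$ is distal by Lemma 3(c). So the distal points of $X$ are residual.

This proves Theorem 2 for homeomorphisms, and by Section 4 in general. Theorem 1 follows as shown in Section 2. $\blacksquare$
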